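\title{The central limit theorem for ergodic Markov chains under a two-sided square-summability condition}

\begin{abstract}
Let $(\xi_n)_{n\in\mathbb Z}$ be a stationary ergodic Markov chain with transition operator $Q$ and invariant law $\pi$, and let $f$ be a centered function in $\mathbb L^2(\pi)$. We prove that if $\sum_k\|Q^kf\|_\pi^2$ and $\sum_k\|(Q^*)^kf\|_\pi^2$ are both finite, then $n^{-1/2}\sum_{i=1}^nf(\xi_i)$ converges in distribution to a centered normal law. This answers a question posed by Peligrad. The proof works under a weaker dyadic condition and also gives the limit theorem conditionally on the starting point, the uniform integrability of the normalized squares, and the convergence of the finite-dimensional distributions to Brownian motion. We approximate the sums by martingales built on dyadic blocks whose length grows with $n$, and we prove that their square functions concentrate by following one functional, convex in the martingale differences and concave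 in their energy, across all scales. Gaussian examples show that neither half of the condition suffices and that the series cannot be damped by weights tending to zero.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $(\xi_n)_{n\in\mathbb Z}$ be a stationary Markov chain on a probability space $(\Omega,\mathcal F,\mathbb P)$ with values in a measurable space $(S,\mathcal A)$. We assume that there is a regular conditional distribution $Q(x,A)=\mathbb P(\xi_1\in A\mid\xi_0=x)$, and we also write $Q$ for the Markov operator $(Qh)(x)=\int_Sh(y)\,Q(x,dy)$. Let $\pi(A)=\mathbb P(\xi_0\in A)$ be the invariant distribution. By Jensen's inequality and the invariance of $\pi$, the operator $Q$ is a contraction of $\mathbb L^2(\pi)$; let $Q^*$ be its adjoint. Equalities between functions on $S$ are understood $\pi$-almost everywhere. The chain is \emph{ergodic} if every $\varphi\in\mathbb L^2(\pi)$ with $Q\varphi=\varphi$ is constant.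

Let $\mathbb L^2_0(\pi)$ be the set of measurable $f\colon S\to\mathbb R$ with $\int f^2\,d\pi<\infty$ and $\int f\,d\pi=0$, with norm $\|f\|_\pi$. For $f\in\mathbb L_0^2(\pi)$ put
\[
X_i=f(\xi_i),\qquad S_n=\sum_{i=1}^nX_i .
\]
Since $\mathbb E[g(\xi_0)h(\xi_k)]=\langle g,Q^kh\rangle=\langle(Q^*)^kg,h\rangle$ for $g,h\in\mathbb L^2(\pi)$, we have
\begin{equation}\label{eq:prediction}
\mathbb E(X_k\mid\xi_0)=Q^kf(\xi_0),\qquad\mathbb E(X_{-k}\mid\xi_0)=(Q^*)^kf(\xi_0).
\end{equation}
So $\|Q^kf\|_\pi$ is the size of the part of $X_k$ that can be predicted from the present state, and $\|(Q^*)^kf\|_\pi$ is the size of the part of $X_{-k}$ that can be recovered from it. We study the two-sided condition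
\begin{equation}\label{eq:TS}\tag{TS}
\sum_{k\ge1}\|Q^kf\|_\pi^2<\infty\qquad\text{and}\qquad\sum_{k\ge1}\|(Q^*)^kf\|_\pi^2<\infty .
\end{equation}

Condition \eqref{eq:TS} is what one needs in order to bound covariances by conditioning on the midpoint. With $j=\lfloor n/2\rfloor$,
\[
|\mathbb EX_0X_n|=|\langle(Q^*)^jf,Q^{n-j}f\rangle|\le\tfrac12\|(Q^*)^jf\|_\pi^2+\tfrac12\|Q^{n-j}f\|_\pi^2 .
\]
Each value of $j$ and of $n-j$ occurs for at most two values of $n$, so \eqref{eq:TS} gives $\sum_n|\mathbb EX_0X_n|<\infty$. Consequently $\mathbb ES_n^2/n=\mathbb EX_0^2+2\sum_{j=1}^{n-1}(1-j/n)\,\mathbb EX_0X_j$ has a limit $\sigma^2$. The following question is posed in \cite{Peligrad}: \emph{if the chain is ergodic and \eqref{eq:TS} holds, is it true that}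
\begin{equation}\label{eq:CLT}\tag{CLT}
\frac{S_n}{\sqrt n}\Rightarrow N(0,\sigma^2),\qquad\sigma^2=\lim_{n\to\infty}\frac{\mathbb ES_n^2}n\ ?
\end{equation}
Here $\Rightarrow$ is convergence in distribution, and $N(0,\sigma^2)$ is the normal law with mean $0$ and variance $\sigma^2$, degenerate at $0$ if $\sigma^2=0$.

\begin{example}[two states]\label{ex:two}
Let $S=\{-1,1\}$, let the chain keep its state with probability $(1+\lambda)/2$ and change it otherwise, let $\pi$ be uniform and $f(x)=x$. Then $Q=Q^*$ and $Qf=\lambda f$. Condition \eqref{eq:TS} holds if and only if $|\lambda|<1$, and then $\sigma^2=1+2\sum_{j\ge1}\lambda^j=(1+\lambda)/(1-\lambda)$. For $\lambda=-1$ the chain flips at every step. This \emph{flip chain} is ergodic, because $Q\varphi(x)=\varphi(-x)$; condition \eqref{eq:TS} fails, although $|S_n|\le1$.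
\end{example}

\begin{example}[ergodicity is needed]\label{ex:mixture}
Let $U$ be uniform on $\{0,1\}$ and independent of an i.i.d.\ $N(0,1)$ sequence $(\varepsilon_n)$. Take $\xi_n=(U,\varepsilon_n)$ and $f(u,e)=ue$. Then $Qf=Q^*f=0$, so \eqref{eq:TS} holds with $\sigma^2=\frac12$. But $S_n/\sqrt n$ has the law $\frac12\delta_0+\frac12N(0,1)$ for every $n$.
\end{example}

One is led to guess that the answer is yes: the variance grows linearly, and ergodicity excludes mixtures. What the covariance computation cannot see is whether the mass of $S_n^2/n$ is carried by typical trajectories or by rare events on which $|S_n|$ is much larger than $\sqrt n$. The conclusion \eqref{eq:CLT} excludes the second possibility, since it forces $(S_n^2/n)$ to be uniformly integrable (see the proof of Theorem~\ref{thm:D}(c)). This has to be extracted from \eqref{eq:TS}, which provides no moment beyond the second, no rate of decay, and no reversibility.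

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
If the chain is ergodic, $f\in\mathbb L^2_0(\pi)$ and \eqref{eq:TS} holds, then \eqref{eq:CLT} holds.
\end{theorem}

The proof uses \eqref{eq:TS} only through sums over dyadic blocks. For $k\ge0$ put
\[
\delta_k=2^{-k}\max\Big\{\Big\|\sum_{j=1}^{2^k}Q^jf\Big\|_\pi^2,\ \Big\|\sum_{j=0}^{2^k-1}(Q^*)^jf\Big\|_\pi^2\Big\}.
\]
By \eqref{eq:prediction}, $2^k\delta_k$ is the larger of the second moments of $\mathbb E(S_{2^k}\mid\xi_0)$ and $\mathbb E(S_{2^k}\mid\xi_{2^k})$. Thus $\delta_k$ measures how much of a block sum of length $2^k$ is determined by the state at either end of the block, relative to the natural size $2^k$ of its variance. The dyadic condition is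
\begin{equation}\label{eq:D}\tag{D}
\sum_{k\ge0}\delta_k<\infty .
\end{equation}
Lemma~\ref{lem:TSD} shows that \eqref{eq:TS} implies \eqref{eq:D}, so Theorem~\ref{thm:main} follows from part (b) of the next theorem.

\begin{theorem}\label{thm:D}
Let the chain be ergodic, let $f\in\mathbb L_0^2(\pi)$, and let \eqref{eq:D} hold. Then:
\begin{itemize}
\item[(a)] $\sigma^2=\lim_n\mathbb ES_n^2/n$ exists.
\item[(b)] For every bounded continuous $h\colon\mathbb R\to\mathbb R$, with $N\sim N(0,1)$,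
\[
\mathbb E\,\big|\mathbb E\big(h(S_n/\sqrt n)\mid\xi_0\big)-\mathbb Eh(\sigma N)\big|\to0 .
\]
In particular \eqref{eq:CLT} holds, also when $\xi_0$ has any initial law that is absolutely continuous with respect to $\pi$.
\item[(c)] The sequence $(S_n^2/n)_n$ is uniformly integrable.
\item[(d)] The finite-dimensional distributions of $(S_{\lfloor nt\rfloor}/\sqrt n)_{0\le t\le1}$ converge to those of $\sigma$ times Brownian motion.
\end{itemize}
\end{theorem}

The last result shows how little room there is in \eqref{eq:TS}. It is not used elsewhere.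

\begin{proposition}\label{prop:sharp}
\begin{itemize}
\item[(a)] Neither half of \eqref{eq:TS} alone suffices: for each half there are an ergodic chain and $f\in\mathbb L^2_0(\pi)$ satisfying it for which $S_n/\sqrt n$ is not tight.
\item[(b)] For every sequence $a_k\ge0$ with $a_k\to0$ there are an ergodic reversible chain (that is, $Q=Q^*$) and $f\in\mathbb L^2_0(\pi)$ with $\sum_{k\ge1}a_k\big(\|Q^kf\|_\pi^2+\|(Q^*)^kf\|_\pi^2\big)<\infty$ for which $S_n/\sqrt n$ is not tight.
\item[(c)] Condition \eqref{eq:D} is strictly weaker than \eqref{eq:TS}.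
\end{itemize}
\end{proposition}

\subsection{Plan of the proof}

In Section~\ref{sec:blocks} we attach to every level $k$ a sequence of martingale differences $D_b^{(k)}$, obtained by revealing the sums over blocks of length $2^k$ one step at a time. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:D} to one statement, Proposition~\ref{prop:conc}: the average of $(D^{(k)}_b)^2$ over $2^r$ consecutive blocks is close to $\sigma^2$ in $\mathbb L^1$, with an error that is small for large $r$ uniformly as $k\to\infty$. Section~\ref{sec:functional} introduces a functional $V_k(p)$ that measures this concentration on windows of length $2^p$, studies how it changes when $p$ or $k$ increases by one, and proves the key inequality in a bounded model case, where the idea fits in a few lines. Section~\ref{sec:iteration} derives Proposition~\ref{prop:conc} from the key inequality, and Section~\ref{sec:key} proves the key inequality in general. Section~\ref{sec:examples} contains the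 examples of Proposition~\ref{prop:sharp}.

\section{Conventions and tools}\label{sec:tools}

All statements concern the law of the chain, so we take $\Omega=S^{\mathbb Z}$ with the product $\sigma$-field, let $\xi_j$ be the coordinates, and let $\theta$ be the shift, $\xi_j\circ\theta=\xi_{j+1}$. It is invertible and preserves $\mathbb P$. We write $\|\cdot\|$ and $\|\cdot\|_1$ for the norms of $\mathbb L^2(\mathbb P)$ and $\mathbb L^1(\mathbb P)$, and
\[
\mathcal F_b=\sigma(\xi_j:j\le b),\qquad\mathcal F^c=\sigma(\xi_j:j\ge c),\qquad\mathbb E_b=\mathbb E(\,\cdot\mid\mathcal F_b).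
\]

\paragraph{The Markov property.} Given $\xi_c$, the past $\mathcal F_c$ and the future $\mathcal F^c$ are conditionally independent. We use this in three forms.
\begin{itemize}
\item[(M1)] If $H'$ is integrable and $\mathcal F^c$-measurable, then $\mathbb E(H'\mid\mathcal F_c)=\mathbb E(H'\mid\xi_c)$.
\item[(M2)] If $H$ is integrable and $\mathcal F_c$-measurable, then $\mathbb E(H\mid\mathcal F^c)=\mathbb E(H\mid\xi_c)$.
\item[(M3)] If $H$ is $\mathcal F_c$-measurable, $H'$ is $\mathcal F^c$-measurable and both are square integrable, then $\mathbb E(HH'\mid\xi_c)=\mathbb E(H\mid\xi_c)\,\mathbb E(H'\mid\xi_c)$.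
\end{itemize}
Form (M1) is the Markov property itself. Conditioning $HH'$ on $\mathcal F_c$ first gives (M3). For (M2), if $H'$ is bounded and $\mathcal F^c$-measurable, then $\mathbb E[HH']=\mathbb E[H\,\mathbb E(H'\mid\xi_c)]=\mathbb E[\mathbb E(H\mid\xi_c)H']$.

\paragraph{Martingales.} Let $(M_b)_{0\le b\le L}$ be a finite martingale.
\begin{itemize}
\item \emph{Doob's inequalities.} $\mathbb E\max_b|M_b|^2\le4\,\mathbb E|M_L|^2$; and $\mathbb P(\max_bM_b>1)\le\mathbb EM_L$ if $M$ is nonnegative.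
\item \emph{Burkholder's inequality.} For $p>1$ there is a constant $C_p$ such that, if $M_0=0$ and $M$ is in $\mathbb L^p$, then $\mathbb E\max_b|M_b|^p\le C_p\,\mathbb E\big(\sum_b(M_b-M_{b-1})^2\big)^{p/2}$.
\item \emph{McLeish's theorem} \cite[Theorem 2.3]{McLeish}. Suppose that, for each $n$, $\zeta_{n,1},\dots,\zeta_{n,k_n}$ are martingale differences, that $\max_i|\zeta_{n,i}|$ is bounded in $\mathbb L^2$ uniformly in $n$ and tends to $0$ in probability, and that $\sum_i\zeta_{n,i}^2\to1$ in probability. Then $\sum_i\zeta_{n,i}\Rightarrow N(0,1)$.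
\end{itemize}

\paragraph{The ergodic theorem.} If $T$ preserves $\mathbb P$ and $H\in\mathbb L^1$, then $N^{-1}\sum_{l=0}^{N-1}H\circ T^l\to\mathbb E(H\mid\mathcal I_T)$ in $\mathbb L^1$, where $\mathcal I_T=\{A:T^{-1}A=A\}$.

\begin{lemma}\label{lem:TSD}
Condition \eqref{eq:TS} implies condition \eqref{eq:D}.
\end{lemma}

\begin{proof}
Let $a_j\ge0$. By the Cauchy--Schwarz inequality and $\sum_{j\le n}j^{-1/2}\le2n^{1/2}$,
\[
\Big(\sum_{j\le n}a_j\Big)^2\le\sum_{j\le n}j^{1/2}a_j^2\sum_{j\le n}j^{-1/2}\le2n^{1/2}\sum_{j\le n}j^{1/2}a_j^2 .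
\]
Since $\sum_{k:2^k\ge j}2^{-k/2}\le j^{-1/2}/(1-2^{-1/2})\le4j^{-1/2}$,
\[
\sum_{k\ge0}2^{-k}\Big(\sum_{j\le2^k}a_j\Big)^2\le2\sum_{j\ge1}j^{1/2}a_j^2\sum_{k:2^k\ge j}2^{-k/2}\le8\sum_{j\ge1}a_j^2 .
\]
Apply this with $a_j=\|Q^jf\|_\pi$ and with $a_j=\|(Q^*)^{j-1}f\|_\pi$, and use the triangle inequality in the definition of $\delta_k$.
\end{proof}

From here to the end of Section~\ref{sec:key} we assume \eqref{eq:D}; in particular $\delta_k\to0$. Ergodicity is needed only in Lemma~\ref{lem:invariant}(ii) and in the statements that rest on it.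

\section{Dyadic blocks and their martingales}\label{sec:blocks}

\subsection{Block sums}

We write $(s,e]$ for the set of integers $j$ with $s<j\le e$. A \emph{block of level $k$} is a set $((i-1)2^k,i2^k]$ with $i\in\mathbb Z$, and $Y_I=\sum_{j\in I}X_j$. If $I=(s,s+m]$ has level $k$, so that $m=2^k$, then \eqref{eq:prediction} and stationarity give $\mathbb E(Y_I\mid\xi_s)=\sum_{j=1}^mQ^jf(\xi_s)$ and $\mathbb E(Y_I\mid\xi_{s+m})=\sum_{j=0}^{m-1}(Q^*)^jf(\xi_{s+m})$. Hence
\begin{equation}\label{eq:ends}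
\|\mathbb E(Y_I\mid\xi_s)\|^2\le m\delta_k,\qquad\|\mathbb E(Y_I\mid\xi_{s+m})\|^2\le m\delta_k ,
\end{equation}
and $\mathbb E_sY_I=\mathbb E(Y_I\mid\xi_s)$ by (M1). A block $I$ of level $k+1$ is always written $I=I_1\cup I_2$ with halves $I_1=(s,c]$ and $I_2=(c,e]$ of level $k$; the points $s,c,e$ depend on $I$. We put
\[
g_I=\mathbb E(Y_{I_2}\mid\xi_c),\qquad g_I^-=\mathbb E(Y_{I_1}\mid\xi_c),
\]
so that $\|g_I\|^2\le2^k\delta_k$ and $\|g_I^-\|^2\le2^k\delta_k$ by \eqref{eq:ends}.

\begin{lemma}\label{lem:variance}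
The limit $\sigma^2:=\lim_k2^{-k}\mathbb ES_{2^k}^2$ exists in $[0,\infty)$, and there is a constant $C_0$ with $\|S_n\|\le C_0\sqrt n$ for all $n$.
\end{lemma}

\begin{proof}
For $I=(0,2^{k+1}]$, (M3) gives $|\mathbb EY_{I_1}Y_{I_2}|=|\mathbb Eg_I^-g_I|\le2^k\delta_k$. Since $\mathbb ES_{2^{k+1}}^2=2\,\mathbb ES_{2^k}^2+2\,\mathbb EY_{I_1}Y_{I_2}$, we get $|2^{-k-1}\mathbb ES_{2^{k+1}}^2-2^{-k}\mathbb ES_{2^k}^2|\le\delta_k$, and the limit exists by \eqref{eq:D}. Write $n=2^{k_1}+2^{k_2}+\cdots$ with $k_1>k_2>\cdots$ and cut $(0,n]$ into consecutive pieces of these lengths. By stationarity $\|S_n\|\le\sum_i\|S_{2^{k_i}}\|\le\sup_k2^{-k/2}\|S_{2^k}\|\sum_i2^{k_i/2}$, and $\sum_i2^{k_i/2}\le\sqrt n/(1-2^{-1/2})$.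
\end{proof}

From now on $\sigma^2$ denotes this dyadic limit; Theorem~\ref{thm:D}(a) identifies it with the limit along all $n$. By stationarity the bound $C_0\sqrt n$ holds for the sum of any $n$ consecutive $X_j$.

\subsection{Martingale differences of level $k$}

For a measurable $\psi\colon S\to\mathbb R$ in $\mathbb L^2(\pi)$ we fix the version $Q\psi(x)=\int\psi\,dQ(x,\cdot)$ where the integral converges absolutely, which is the case $\pi$-a.e., and $Q\psi(x)=0$ elsewhere. Let $\psi_l=\sum_{i=0}^lQ^if$. For $b\in\mathbb Z$ let $e_k(b)$ be the right end of the level $k$ block that contains $b$, and define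
\begin{equation}\label{eq:Ddef}
D_b^{(k)}=\psi_l(\xi_b)-Q\psi_l(\xi_{b-1}),\qquad l=e_k(b)-b .
\end{equation}
Since $\psi_l(\xi_b)=\mathbb E_b\sum_{j=b}^{e_k(b)}X_j$, we have $D_b^{(k)}=(\mathbb E_b-\mathbb E_{b-1})\sum_{j=b}^{e_k(b)}X_j$. If $b$ lies in the level $k$ block $I=(s,s+2^k]$, the terms $X_j$ with $s<j<b$ are $\mathcal F_{b-1}$-measurable and may be added, so $D_b^{(k)}=\mathbb E_bY_I-\mathbb E_{b-1}Y_I$: it is the new information on the current block sum that arrives at time $b$. We record four properties.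
\begin{itemize}
\item[(D1)] $D_b^{(k)}$ is a square integrable function of $(\xi_{b-1},\xi_b)$, and $\mathbb E_{b-1}D_b^{(k)}=0$.
\item[(D2)] $D^{(k)}_{b+2^k}=D_b^{(k)}\circ\theta^{2^k}$: the array is stationary under shifts by multiples of $2^k$.
\item[(D3)] For a level $k$ block $I=(s,s+2^k]$, $\ M_I:=\sum_{b\in I}D_b^{(k)}=Y_I-\mathbb E(Y_I\mid\xi_s)$.
\item[(D4)] $s_k^2:=2^{-k}\sum_{b\in I}\mathbb E(D_b^{(k)})^2=2^{-k}\mathbb EM_I^2=2^{-k}\big(\mathbb ES_{2^k}^2-\|\mathbb E(S_{2^k}\mid\xi_0)\|^2\big)\to\sigma^2$.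
\end{itemize}
Here (D3) is a telescoping sum, and (D4) follows from the orthogonality of martingale differences, \eqref{eq:ends} and $\delta_k\to0$.

Passing from level $k$ to level $k+1$ changes only the differences in the first half of each new block. For instance, $D_b^{(0)}=f(\xi_b)-Qf(\xi_{b-1})$, while on the block $\{1,2\}$ we have $D_2^{(1)}=D_2^{(0)}$ and $D_1^{(1)}=D_1^{(0)}+Qf(\xi_1)-Q^2f(\xi_0)$.

\begin{lemma}\label{lem:refine}
Let $I=I_1\cup I_2$ be a block of level $k+1$, and let $\nu_b=D_b^{(k+1)}-D_b^{(k)}$. Then $\nu_b=0$ for $b\in I_2$ and $\nu_b=\mathbb E_bg_I-\mathbb E_{b-1}g_I$ for $b\in I_1$. Consequently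
\begin{equation}\label{eq:nu}
\sum_{b\in I_1}\nu_b=g_I-\mathbb E_sg_I,\qquad\sum_{b\in I}\mathbb E\nu_b^2\le\|g_I\|^2\le2^k\delta_k .
\end{equation}
\end{lemma}

\begin{proof}
For $b\in I_2$ we have $e_{k+1}(b)=e_k(b)$. For $b\in I_1$, $D_b^{(k+1)}=(\mathbb E_b-\mathbb E_{b-1})(Y_{I_1}+Y_{I_2})$, and for $b'\le c$ we have $\mathbb E_{b'}Y_{I_2}=\mathbb E_{b'}\mathbb E_cY_{I_2}=\mathbb E_{b'}g_I$ by (M1). The sum telescopes to $\mathbb E_cg_I-\mathbb E_sg_I=g_I-\mathbb E_sg_I$, and orthogonality gives $\sum_b\mathbb E\nu_b^2=\|g_I-\mathbb E_sg_I\|^2\le\|g_I\|^2$.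
\end{proof}

When a block $w$ of level $p\ge k$ is used to average the level $k$ differences, we call it a \emph{window}. Its \emph{energy} is
\[
q_k(w)=2^{-p}\sum_{b\in w}\big(D_b^{(k)}\big)^2,\qquad\mathbb Eq_k(w)=s_k^2 .
\]
By (D2), the law of $q_k(w)$ depends only on $k$ and $p$, and so does the joint law of $(q_k(w),q_k(w'))$ when $w'$ is the level $p$ window immediately to the right of $w$.

\section{From concentration of the energy to the limit theorem}\label{sec:reduction}

By (D3), $S_n$ differs from the martingale $\sum_{b\le n}D_b^{(k)}$, up to an incomplete block, by the sum of the $n2^{-k}$ terms $\mathbb E(Y_I\mid\xi_s)$. We know the size of each term but nothing about cancellations between them, so we use the triangle inequality; by \eqref{eq:ends} the error is at most $\sqrt n\,(n2^{-k}\delta_k)^{1/2}$. Since $\delta_k\to0$ at an unknown rate, this is $o(\sqrt n)$ only when the number of blocks $n2^{-k}$ grows slowly enough. So $k$ must tend to infinity with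 $n$. The ergodic theorem describes $q_k(w)$ for fixed $k$ and longer and longer windows, without a rate, and therefore does not apply. What is needed is the following statement, which Sections~\ref{sec:functional}--\ref{sec:key} prove.

\begin{proposition}[concentration of the energy]\label{prop:conc}
Let the chain be ergodic. For a window $w$ of level $K+r$ let $\varepsilon(K,r)=\mathbb E|q_K(w)-\sigma^2|$. There is a constant $C$ such that $\limsup_{K\to\infty}\varepsilon(K,r)\le C2^{-r/2}$ for all $r\ge1$.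
\end{proposition}

In the rest of this section we deduce Theorem~\ref{thm:D}.

\begin{lemma}[choice of scales]\label{lem:scales}
For all large $n$ there are integers $K=K(n)\ge0$ and $r=r(n)\ge1$ such that, with $\ell=2^{K+r}$,
\[
\ell/n\to0,\qquad\eta_n:=n2^{-K}\delta_K\to0,\qquad\varepsilon_n:=\varepsilon(K,r)\to0 .
\]
\end{lemma}

\begin{proof}
Fix $r\ge1$ and let $K=\lfloor\log_2n\rfloor-2r$ for $n\ge4^r$, so that $2^{K+2r}\le n<2^{K+2r+1}$. Then $2^{K+r}/n\le2^{-r}$, $n2^{-K}\delta_K\le2^{2r+1}\delta_K\to0$ and $\limsup_n\varepsilon(K,r)\le C2^{-r/2}$. Choose $n_1<n_2<\cdots$ with $n_r\ge4^r$ such that, for this $r$ and all $n\ge n_r$, $2^{2r+1}\delta_K\le1/r$ and $\varepsilon(K,r)\le C2^{-r/2}+1/r$. Put $r(n)=r$ for $n_r\le n<n_{r+1}$.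
\end{proof}

With these scales write $D_b=D_b^{(K)}$, $n'=\ell\lfloor n/\ell\rfloor$ and $\mathsf M_n=\sum_{b=1}^{n'}D_b$. Then $n'/n\to1$. Let $0\le u\le v\le n$ be multiples of $\ell$. The set $(u,v]$ is tiled by at most $n2^{-K}$ blocks of level $K$, and also by $(v-u)/\ell$ windows of level $K+r$. The first tiling, (D3) and \eqref{eq:ends} give
\begin{equation}\label{eq:approx1}
\Big\|S_v-S_u-\sum_{u<b\le v}D_b\Big\|\le n2^{-K}\sqrt{2^K\delta_K}=\sqrt{n\eta_n},
\end{equation}
and the second gives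
\begin{equation}\label{eq:approx2}
\mathbb E\Big|\sum_{u<b\le v}D_b^2-(v-u)\sigma^2\Big|\le\ell\sum_{w\subset(u,v]}\mathbb E|q_K(w)-\sigma^2|\le n\varepsilon_n .
\end{equation}
Each $D_b^2$ is at most $\ell q_K(w)$ for the window $w$ containing $b$, and $\max_wq_K(w)\le\sigma^2+\sum_w|q_K(w)-\sigma^2|$. Hence
\begin{equation}\label{eq:approx3}
\mathbb E\max_{1\le b\le n'}D_b^2\le\ell\sigma^2+n\varepsilon_n=o(n).
\end{equation}
Finally, $\|S_n-S_{n'}\|\le C_0\sqrt\ell$ and \eqref{eq:approx1} give $\|S_n-\mathsf M_n\|=o(\sqrt n)$.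

\begin{proof}[Proof of Theorem~\ref{thm:D}]
(a) By orthogonality and \eqref{eq:approx2}, $|\mathbb E\mathsf M_n^2-n'\sigma^2|\le n\varepsilon_n$, so $\|\mathsf M_n\|/\sqrt n\to\sigma$, and therefore $\|S_n\|/\sqrt n\to\sigma$.

(b) If $\sigma=0$, then $S_n/\sqrt n\to0$ in $\mathbb L^2$, and the expression in (b) is at most $\mathbb E|h(S_n/\sqrt n)-h(0)|\to0$. Let $\sigma>0$.

Let $\mathbb P_x$ be the law of the chain $(\xi_j)_{j\ge0}$ started at $x$ and built from the kernel $Q$; it exists on any measurable space, and depends measurably on $x$, by the Ionescu-Tulcea theorem. By the Markov property the law of $(\xi_j)_{j\ge0}$ under $\mathbb P$ is $\int\mathbb P_x\,\pi(dx)$, and $x\mapsto\mathbb E_xH$ is a version of $\mathbb E(H\mid\xi_0=x)$ for every integrable function $H$ of $(\xi_j)_{j\ge0}$. Since $\int\mathbb E_x\psi_l(\xi_b)^2\,\pi(dx)=\|\psi_l\|_\pi^2<\infty$ and there are countably many pairs $(l,b)$, for $\pi$-a.e.\ $x$ we have $\mathbb E_x\psi_l(\xi_b)^2<\infty$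 for all $l\ge0$ and $b\ge1$. For such $x$ the construction of $\mathbb P_x$ shows that $\int\psi_l\,dQ(\xi_{b-1},\cdot)$ converges absolutely $\mathbb P_x$-a.s.\ and equals $\mathbb E_x(\psi_l(\xi_b)\mid\xi_0,\dots,\xi_{b-1})$. By \eqref{eq:Ddef}, all the sequences $(D_b^{(k)})_{b\ge1}$ are then square integrable martingale differences under $\mathbb P_x$.

Let
\[
R_n=\Big|\frac1n\sum_{b\le n'}D_b^2-\sigma^2\Big|+\frac1n\max_{b\le n'}D_b^2+\frac1n(S_n-\mathsf M_n)^2 ,
\]
a function of $\xi_0,\dots,\xi_n$. By \eqref{eq:approx2}, \eqref{eq:approx3} and $n'/n\to1$, $\int\mathbb E_xR_n\,\pi(dx)=\mathbb ER_n\to0$. From any subsequence extract a further one along which $\mathbb E_xR_n\to0$ for $\pi$-a.e.\ $x$. For such $x$ the variables $D_b/(\sigma\sqrt n)$, $1\le b\le n'$, satisfy the hypotheses of McLeish's theorem under $\mathbb P_x$ along this subsequence. So $\mathsf M_n/\sqrt n\Rightarrow N(0,\sigma^2)$, and then $S_n/\sqrt n\Rightarrow N(0,\sigma^2)$, under $\mathbb P_x$.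 Put $\Xi_n(x)=|\mathbb E_xh(S_n/\sqrt n)-\mathbb Eh(\sigma N)|$. By bounded convergence $\int\Xi_n\,d\pi\to0$ along the further subsequence, hence along the whole sequence. This is the assertion, and it implies \eqref{eq:CLT} because $|\mathbb Eh(S_n/\sqrt n)-\mathbb Eh(\sigma N)|\le\int\Xi_n\,d\pi$. If the initial law has density $\varrho$ with respect to $\pi$, then $\int\varrho\,\Xi_n\,d\pi\to0$, because $\varrho\,\Xi_n$ tends to $0$ in $\pi$-measure and is dominated by $2\varrho\sup|h|$.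

(c) Let $U_n=S_n^2/n$ and $U=\sigma^2N^2$. Then $U_n\Rightarrow U$ by (b) and $\mathbb EU_n\to\mathbb EU$ by (a). For $A>0$ the function $x\mapsto x\wedge A$ is bounded and continuous on $[0,\infty)$, so $\mathbb E(U_n-U_n\wedge A)\to\mathbb E(U-U\wedge A)$. Since $x\mathbf 1_{\{x>2A\}}\le2(x-x\wedge A)$ for $x\ge0$, we get $\limsup_n\mathbb EU_n\mathbf 1_{\{U_n>2A\}}\le2\,\mathbb E(U-U\wedge A)$, which tends to $0$ as $A\to\infty$. As each $U_n$ is integrable, $(U_n)$ is uniformly integrable.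

(d) Let $0=t_0<\dots<t_d=1$ and $u_1,\dots,u_d\in\mathbb R$. Put $n_j=\lfloor nt_j\rfloor$, $n_j'=\ell\lfloor n_j/\ell\rfloor$, so that $n_d'=n'$, and let $u(b)=u_j$ for $n_{j-1}'<b\le n_j'$. From $\|S_{n_j}-S_{n_j'}\|\le C_0\sqrt\ell$ and \eqref{eq:approx1},
\[
\Big\|\sum_ju_j(S_{n_j}-S_{n_{j-1}})-\sum_{b\le n'}u(b)D_b\Big\|=o(\sqrt n).
\]
By \eqref{eq:approx2} on each interval $(n_{j-1}',n_j']$ and $(n_j'-n_{j-1}')/n\to t_j-t_{j-1}$,
\[
\frac1n\sum_{b\le n'}u(b)^2D_b^2\to v:=\sigma^2\sum_ju_j^2(t_j-t_{j-1})\quad\text{in }\mathbb L^1 .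
\]
If $v>0$, then \eqref{eq:approx3} and McLeish's theorem under $\mathbb P$, applied to $u(b)D_b/\sqrt{nv}$, give $n^{-1/2}\sum_ju_j(S_{n_j}-S_{n_{j-1}})\Rightarrow N(0,v)$. If $v=0$, the martingale $n^{-1/2}\sum_bu(b)D_b$ tends to $0$ in $\mathbb L^2$, and the same conclusion holds. By the Cram\'er--Wold device (a sequence of random vectors converges in distribution if all its linear combinations converge to those of the limit), the increments converge jointly to independent $N(0,\sigma^2(t_j-t_{j-1}))$ variables.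
\end{proof}

\section{A functional that measures concentration}\label{sec:functional}

\subsection{The functional}

For $p\ge k$ and a window $w$ of level $p$ let
\[
V_k(p)=\mathbb E\sqrt{1+q_k(w)} .
\]
By Jensen's inequality $V_k(p)\le\sqrt{1+s_k^2}$. The gap detects mass carried by rare events: a variable $q$ equal to $s^2/\epsilon$ with probability $\epsilon$ and to $0$ otherwise has mean $s^2$, while $\mathbb E\sqrt{1+q}=1-\epsilon+\sqrt{\epsilon^2+\epsilon s^2}\to1$ as $\epsilon\to0$. A small gap forces concentration.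

\begin{lemma}\label{lem:gap}
For $w$ of level $p\ge k$, $\ \mathbb E|q_k(w)-s_k^2|\le2\sqrt2\,(1+s_k^2)^{3/4}\big(\sqrt{1+s_k^2}-V_k(p)\big)^{1/2}$.
\end{lemma}

\begin{proof}
Let $x=\sqrt{1+q_k(w)}$ and $y=\sqrt{1+s_k^2}$, so $\mathbb Ex^2=y^2$. Then $\mathbb E(x-y)^2=2y(y-V_k(p))$, and $\mathbb E|x^2-y^2|\le\|x-y\|\,\|x+y\|\le2y\,\|x-y\|$.
\end{proof}

We use $V_k(p)$ rather than $\mathbb E|q_k(w)-s_k^2|$ because of two structural properties. The function $\sqrt{1+q}$ is concave in the energy $q$, so $V_k(p)$ increases with $p$. And it is convex, with gradient of norm at most $1$, as a function of the vector of martingale differences, so its change from level $k$ to level $k+1$ is bounded below by a term that is linear in the perturbation $(\nu_b)$.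

\subsection{Enlarging the window}

A window of level $p+1$ is the union of two adjacent windows $w,w'$ of level $p$, and its energy is the mean of their energies. With $\gamma(x,y)=\sqrt{(x+y)/2}-\frac12(\sqrt x+\sqrt y)\ge0$,
\begin{equation}\label{eq:G}
G_k(p):=V_k(p+1)-V_k(p)=\mathbb E\,\gamma\big(1+q_k(w),1+q_k(w')\big)\ge0 ,
\end{equation}
and the formula holds for every pair of adjacent level $p$ windows, since all such pairs have the same law. Thus the gain $G_k(p)$ measures how much the energies of neighboring windows disagree. A more convenient measure of disagreement is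
\[
\Delta(x,y)=\frac{(\sqrt x-\sqrt y)^2}{\sqrt{\max(x,y)}},\qquad x,y\ge1 .
\]

\begin{lemma}\label{lem:Delta}
Let $x,y,z\ge1$.
\begin{itemize}
\item[(i)] $\Delta(x,y)\le8\gamma(x,y)$.
\item[(ii)] If $x\ge4y$, then $\sqrt x\le4\Delta(x,y)$.
\item[(iii)] $\Delta(x,z)\le4\big(\Delta(x,y)+\Delta(y,z)\big)$.
\item[(iv)] $\min(x,y)\,(x^{-1/2}-y^{-1/2})^2\le\min\big(\Delta(x,y),1\big)$.
\item[(v)] If $1\le u\le u'$ and $\bar x=\min(\max(x,u),u')$, $\bar y=\min(\max(y,u),u')$, then $\Delta(\bar x,\bar y)\le\Delta(x,y)$.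
\end{itemize}
\end{lemma}

\begin{proof}
(i) With $\alpha=\sqrt{(x+y)/2}$ and $\alpha'=\frac12(\sqrt x+\sqrt y)$ we have $\alpha^2-\alpha'^2=\frac14(\sqrt x-\sqrt y)^2$ and $\alpha+\alpha'\le2\sqrt{\max(x,y)}$; divide.

(ii) Here $\sqrt x-\sqrt y\ge\frac12\sqrt x$, so $\Delta(x,y)\ge\frac14x/\sqrt x$.

(iii) Let $M=\max(x,z)$. If $y\le4M$, both denominators on the right are at most $2\sqrt M$, so $\Delta(x,y)+\Delta(y,z)\ge\big((\sqrt x-\sqrt y)^2+(\sqrt y-\sqrt z)^2\big)/(2\sqrt M)\ge(\sqrt x-\sqrt z)^2/(4\sqrt M)$. If $y>4M$, then (ii) gives $\Delta(x,y)\ge\sqrt y/4\ge\sqrt M/2\ge\Delta(x,z)/2$.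

(iv) The left side equals $(\sqrt x-\sqrt y)^2/\max(x,y)$, which is at most $1$ and equals $\Delta(x,y)/\sqrt{\max(x,y)}\le\Delta(x,y)$.

(v) Let $x<y$. On this region $\Delta(x,y)=\sqrt y-2\sqrt x+x/\sqrt y$ has $\partial_y\Delta=(y-x)/(2y^{3/2})>0$ and $\partial_x\Delta=y^{-1/2}-x^{-1/2}<0$. If $y<u$ or $x>u'$, then $\bar x=\bar y$ and the left side is $0$. Otherwise $x\le\bar x\le\bar y\le y$, and monotonicity applies.
\end{proof}

By (i) and \eqref{eq:G}, adjacent windows $w,w'$ of level $p$ satisfy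
\begin{equation}\label{eq:DeltaG}
\mathbb E\,\Delta\big(1+q_k(w),1+q_k(w')\big)\le8G_k(p).
\end{equation}

\subsection{Very large windows}

Since $V_k(p)$ is nondecreasing in $p$ and bounded, $V_k(\infty)=\lim_pV_k(p)$ exists. The ergodic theorem for $\theta^{2^k}$ identifies it, but $\theta^{2^k}$ need not be ergodic: for the flip chain of Example~\ref{ex:two} the event $\{\xi_0=1\}$ coincides a.s.\ with $\{\xi_2=1\}$. So the limit of $q_k(w)$ may be random, and we show that it is nearly constant when $k$ is large. Let $\mathcal I_j$ be the $\sigma$-field of $\theta^{2^j}$-invariant events.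

\begin{lemma}\label{lem:invariant}
\begin{itemize}
\item[(i)] For every $A\in\mathcal I_j$ and $c\in\mathbb Z$ there is a measurable $\varphi\colon S\to\{0,1\}$ with $\mathbf 1_A=\varphi(\xi_c)$ a.s.
\item[(ii)] If the chain is ergodic, every event in $\mathcal I_0$ has probability $0$ or $1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Given $\epsilon>0$, choose $n$ and $B\in\sigma(\xi_{-n},\dots,\xi_n)$ with $\mathbb P(A\triangle B)<\epsilon$. By invariance of $A$ and $\mathbb P$, $\mathbb P(A\triangle\theta^{-l2^j}B)<\epsilon$ for every $l\in\mathbb Z$. The event $\theta^{-l2^j}B$ depends on the coordinates $l2^j-n,\dots,l2^j+n$, so it lies in $\mathcal F^c$ for $l$ large and in $\mathcal F_c$ for $-l$ large. Hence $\mathbf 1_A$ is an $\mathbb L^1$-limit of $\mathcal F^c$-measurable variables and of $\mathcal F_c$-measurable variables, so it is a.s.\ equal to a variable of each kind. By (M1), $\mathbf 1_A=\mathbb E(\mathbf 1_A\mid\mathcal F_c)=\mathbb E(\mathbf 1_A\mid\xi_c)$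 a.s.

(ii) Write $\mathbf 1_A=\varphi(\xi_0)$ a.s. Composing with $\theta$ gives $\mathbf 1_A=\varphi(\xi_1)$ a.s. So $Q\varphi(\xi_0)=\mathbb E(\varphi(\xi_1)\mid\xi_0)=\varphi(\xi_0)$, and $\varphi$ is constant.
\end{proof}

Part (ii) is the only use of ergodicity, and it is applied to indicator functions only.

\begin{lemma}\label{lem:large}
If the chain is ergodic, then $V_k(\infty)\to\sqrt{1+\sigma^2}$ as $k\to\infty$.
\end{lemma}

\begin{proof}
Let $\bar\delta_j=\sum_{i\ge j}\delta_i$ and $U_j=\mathbb E(2^{-j}S_{2^j}^2\mid\mathcal I_j)$. We first show that $U_j$ is nearly constant, by comparing it with much longer sums, which hardly notice a shift of the origin.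

\emph{Comparison with longer sums.} For $k\ge j$, expanding the square along the dyadic tree of $(0,2^k]$ gives
\[
S_{2^k}^2=\sum_{I\text{ of level }j}Y_I^2+2\sum_{i=j}^{k-1}\ \sum_{I\text{ of level }i+1}Y_{I_1}Y_{I_2},\qquad I\subset(0,2^k].
\]
For $I$ of level $j$, $Y_I^2$ is $S_{2^j}^2$ composed with a power of $\theta^{2^j}$, so $\mathbb E(Y_I^2\mid\mathcal I_j)=2^jU_j$. For $I$ of level $i+1$ and $A\in\mathcal I_j$ write $\mathbf 1_A=\varphi(\xi_c)$; by (M3), $\mathbb E[Y_{I_1}Y_{I_2}\mathbf 1_A]=\mathbb E[g_I^-g_I\mathbf 1_A]$. Hence $\mathbb E(Y_{I_1}Y_{I_2}\mid\mathcal I_j)=\mathbb E(g_I^-g_I\mid\mathcal I_j)$, whose $\mathbb L^1$-norm is at most $2^i\delta_i$. There are $2^{k-i-1}$ blocks of level $i+1$, so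
\begin{equation}\label{eq:Uj}
\big\|\mathbb E(2^{-k}S_{2^k}^2\mid\mathcal I_j)-U_j\big\|_1\le2^{-k}\cdot2\sum_{i=j}^{k-1}2^{k-i-1}2^i\delta_i\le\bar\delta_j .
\end{equation}

\emph{Shifting.} Let $r\ge0$. As $\theta$ is invertible and commutes with $\theta^{2^j}$, it maps $\mathcal I_j$ onto itself, so $\mathbb E(H\circ\theta^r\mid\mathcal I_j)=\mathbb E(H\mid\mathcal I_j)\circ\theta^r$. Moreover $S_{2^k}\circ\theta^r-S_{2^k}=S_r\circ\theta^{2^k}-S_r$, whence $2^{-k}\|S_{2^k}^2\circ\theta^r-S_{2^k}^2\|_1\le2^{-k}\cdot2C_0\sqrt r\cdot2C_02^{k/2}\to0$ as $k\to\infty$. Using \eqref{eq:Uj} and its image under $\theta^r$, and letting $k\to\infty$, we get $\|U_j-U_j\circ\theta^r\|_1\le2\bar\delta_j$. Since $U_j\circ\theta^{2^j}=U_j$, the average of $U_j\circ\theta^r$ over $0\le r<2^j$ is $\theta$-invariant, hence a.s.\ equal to $\mathbb EU_j$ by Lemma~\ref{lem:invariant}(ii). Therefore $\|U_j-\mathbb EU_j\|_1\le2\bar\delta_j$.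

\emph{The limit of the energy.} Let $I=(0,2^k]$. By (D2), $q_k((0,2^p])$ is an ergodic average of $q_k(I)$ under $\theta^{2^k}$, so it converges in $\mathbb L^1$, as $p\to\infty$, to
\[
q_\infty=\mathbb E\big(q_k(I)\mid\mathcal I_k\big)=2^{-k}\,\mathbb E(M_I^2\mid\mathcal I_k).
\]
The second equality holds because, for $1\le b<b'$ and $A\in\mathcal I_k$, $\mathbf 1_A=\varphi(\xi_0)$ a.s.\ and so $\mathbb E[D^{(k)}_bD^{(k)}_{b'}\mathbf 1_A]=0$. By (D3) and \eqref{eq:ends}, $\|M_I^2-S_{2^k}^2\|_1\le\|M_I-S_{2^k}\|\,(\|M_I\|+\|S_{2^k}\|)\le2C_02^k\sqrt{\delta_k}$, so $\|q_\infty-U_k\|_1\le2C_0\sqrt{\delta_k}$. As $\mathbb Eq_\infty=s_k^2$,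
\[
\|q_\infty-s_k^2\|_1\le\|q_\infty-U_k\|_1+\|U_k-\mathbb EU_k\|_1+|\mathbb EU_k-\mathbb Eq_\infty|\le4C_0\sqrt{\delta_k}+2\bar\delta_k\to0 .
\]
The function $x\mapsto\sqrt{1+x}$ is $\frac12$-Lipschitz on $[0,\infty)$. Hence $V_k(\infty)=\mathbb E\sqrt{1+q_\infty}$ and $|V_k(\infty)-\sqrt{1+s_k^2}|\le\frac12\|q_\infty-s_k^2\|_1\to0$; use (D4).
\end{proof}

\subsection{Refining the martingale}\label{sub:refine}

The following notation is used here and in Section~\ref{sec:key}; see Figure~\ref{fig:windows}. Fix $k\ge0$ and $p\ge k+1$. Let $m=2^k$, $L=2^p$, $D_b=D_b^{(k)}$, $G=G_k(p)$, and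
\[
w^-=(-L,0],\quad w=(0,L],\quad w^+=(L,2L],\qquad a=1+q_k(w),\quad a_\pm=1+q_k(w^\pm),
\]
\[
\Lambda=a^{-1/2},\qquad\lambda_\pm=a_\pm^{-1/2}.
\]
By (D1), $a_-$ is $\mathcal F_0$-measurable and $a_+$ is $\mathcal F^L$-measurable. The index $b$ runs over $w$, and $I=I_1\cup I_2$ runs over the $L/(2m)$ blocks of level $k+1$ contained in $w$. By \eqref{eq:nu}, and by \eqref{eq:DeltaG} with Lemma~\ref{lem:Delta}(iii),
\begin{gather}
\sum_b\mathbb E\nu_b^2\le\tfrac12L\delta_k,\qquad\sum_I\mathbb Eg_I^2\le\tfrac12L\delta_k,\label{eq:noise}\\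
\mathbb E\Delta(a_-,a)\le8G,\qquad\mathbb E\Delta(a,a_+)\le8G,\qquad\mathbb E\Delta(a_-,a_+)\le64G.\label{eq:three}
\end{gather}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (-4.4,0)--(8.4,0);
\draw[thick] (-4,-0.2)--(-4,0.2) (0,-0.2)--(0,0.2) (4,-0.2)--(4,0.2) (8,-0.2)--(8,0.2);
\draw (1,-0.1)--(1,0.1) (1.5,-0.1)--(1.5,0.1) (2,-0.1)--(2,0.1) (3,-0.1)--(3,0.1);
\draw[very thick] (1,0)--(2,0);
\node[below] at (-4,-0.2) {$-L$};
\node[below] at (0,-0.2) {$0$};
\node[below] at (4,-0.2) {$L$};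
\node[below] at (8,-0.2) {$2L$};
\node[below] at (1,-0.2) {$s$};
\node[below] at (1.5,-0.2) {$c$};
\node[below] at (2,-0.2) {$e$};
\node[above] at (1.25,0.05) {\scriptsize $I_1$};
\node[above] at (1.75,0.05) {\scriptsize $I_2$};
\node at (-2,0.9) {$w^-$, weight $\lambda_-$};
\node at (2,0.9) {$w$, weight $\Lambda$};
\node at (6,0.9) {$w^+$, weight $\lambda_+$};
\draw[->] (0,-0.9)--(-4.4,-0.9);
\node[below] at (-2,-0.9) {$\mathcal F_0$};
\draw[->] (1.5,-0.9)--(8.4,-0.9);
\node[below] at (5,-0.9) {$\mathcal F^c$};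
\end{tikzpicture}
\caption{Three adjacent windows of length $L=2^p$ and one block $I=I_1\cup I_2$ of level $k+1$, with midpoint $c$, inside the middle window. The weight $\lambda_-$ of the left window is known at time $0$. The weight $\lambda_+$ of the right window is a function of the states at times $\ge L$, hence is measurable with respect to $\mathcal F^c$ for every midpoint $c$ in $w$.}
\label{fig:windows}
\end{figure}

The function $v\mapsto\sqrt{1+|v|^2}$ is convex on $\mathbb R^L$, with gradient $v/\sqrt{1+|v|^2}$. It lies above its tangent plane at $v=(D_b/\sqrt L)_b$. Evaluating at $v+(\nu_b/\sqrt L)_b=(D_b^{(k+1)}/\sqrt L)_b$ and taking expectations,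
\begin{equation}\label{eq:tangent}
L\big(V_{k+1}(p)-V_k(p)\big)\ge\mathbb E\Big[\Lambda\sum_bD_b\nu_b\Big].
\end{equation}

\begin{remark}[the crude bound]\label{rem:crude}
Since $\Lambda^2\sum_bD_b^2=L(a-1)/a\le L$, the Cauchy--Schwarz inequality and \eqref{eq:noise} give $V_{k+1}(p)\ge V_k(p)-\sqrt{\delta_k}$. If $\sum_k\sqrt{\delta_k}<\infty$, this already proves Proposition~\ref{prop:conc}: for $k_0<K$ we get $V_K(K+r)\ge V_{k_0}(K+r)-\sum_{k\ge k_0}\sqrt{\delta_k}$; let $K\to\infty$, then $k_0\to\infty$, and apply Lemmas~\ref{lem:large} and~\ref{lem:gap}. Under \eqref{eq:D} only $\sum_k\delta_k$ is finite, and this bound uses only the forward half of the hypothesis.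
\end{remark}

To gain a second factor $\sqrt{\delta_k}$ we condition on midpoints, as in Lemma~\ref{lem:variance}. If $\Lambda$ were a constant, orthogonality would turn $\mathbb E\sum_{b\in I_1}D_b\nu_b$ into $\mathbb E[M_{I_1}g_I]$, and since $g_I$ is a function of $\xi_c$ we could replace $M_{I_1}$ by $\mathbb E(M_{I_1}\mid\xi_c)$, which is small by the backward half of the hypothesis. The first step tolerates a weight that depends on the past of the window, the second a weight that depends on the future of $c$. So we replace $\Lambda$ by $\lambda_-$, then $\lambda_-$ by $\lambda_+$. Each replacement costs little unless neighboring energies disagree, and this disagreement is $G$. Here is the complete argument when the energies are bounded.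

\begin{lemma}[bounded case]\label{lem:bounded}
Suppose that $\sum_bD_b^2\le BL$ and $\sum_IM_{I_1}^2\le BL$ a.s.\ for a constant $B$. Then
\[
V_{k+1}(p)\ge V_k(p)-8\sqrt{B\,\delta_k\,G_k(p)}-\delta_k .
\]
\end{lemma}

\begin{proof}
The variable $\lambda_-$ is bounded and $\mathcal F_0$-measurable, so $(\lambda_-D_b)$ and $(\nu_b)$ are square integrable martingale differences. By orthogonality, \eqref{eq:nu} and $\mathbb E_sM_{I_1}=0$,
\[
\sum_{b\in I_1}\mathbb E[\lambda_-D_b\nu_b]=\mathbb E\big[\lambda_-M_{I_1}(g_I-\mathbb E_sg_I)\big]=\mathbb E[\lambda_-M_{I_1}g_I].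
\]
Therefore
\[
\mathbb E\Big[\Lambda\sum_bD_b\nu_b\Big]=\mathbb E\Big[(\Lambda-\lambda_-)\sum_bD_b\nu_b\Big]+\mathbb E\Big[(\lambda_--\lambda_+)\sum_IM_{I_1}g_I\Big]+\sum_I\mathbb E[\lambda_+M_{I_1}g_I].
\]
By Lemma~\ref{lem:Delta}(iv) and \eqref{eq:three}, $\mathbb E(\Lambda-\lambda_-)^2\le8G$ and $\mathbb E(\lambda_--\lambda_+)^2\le64G$. By Cauchy--Schwarz and \eqref{eq:noise}, the first term is at most $(8GBL)^{1/2}(L\delta_k/2)^{1/2}=2L\sqrt{B\delta_kG}$ in modulus, and the second at most $(64GBL)^{1/2}(L\delta_k/2)^{1/2}\le6L\sqrt{B\delta_kG}$. The third is at most $L\delta_k$ by Lemma~\ref{lem:midpoint} below. Insert this into \eqref{eq:tangent}.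
\end{proof}

\begin{lemma}[conditioning on the midpoint]\label{lem:midpoint}
If, for each $I$, $\lambda_I$ is an $\mathcal F^{c}$-measurable variable with values in $[0,1]$, where $c=c(I)$, then $\sum_I|\mathbb E[\lambda_IM_{I_1}g_I]|\le L\delta_k$.
\end{lemma}

\begin{proof}
The variable $M_{I_1}=Y_{I_1}-\mathbb E(Y_{I_1}\mid\xi_s)$ is $\mathcal F_c$-measurable, so (M2) gives
\[
\mathbb E(M_{I_1}\mid\mathcal F^c)=g_I^--\mathbb E\big(\mathbb E(Y_{I_1}\mid\xi_s)\mid\xi_c\big),
\]
which has norm at most $2\sqrt{m\delta_k}$ by \eqref{eq:ends}. Since $\lambda_Ig_I$ is $\mathcal F^c$-measurable with norm at most $\sqrt{m\delta_k}$, each term is at most $2m\delta_k$, and there are $L/(2m)$ terms.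
\end{proof}

The point of Lemma~\ref{lem:bounded} is the shape of the loss: $\sqrt{\delta_kG}\le\alpha G+\delta_k/(4\alpha)$ splits into a summable term and a small multiple of the gain that comes from enlarging the window. But the constant must not depend on $k$. Even for bounded $f$ the obvious choice, $B=4m^2\sup f^2$, grows with $k$. The general statement has a constant that is uniform in $k$, at the price of gains at smaller windows and of a term that decays with the number of blocks in the window.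

\begin{proposition}[key inequality]\label{prop:key}
There is a constant $C$, depending only on $\sup_ks_k^2$, such that for all $k\ge0$ and $p\ge k+1$, with $\rho=p-k$,
\[
V_{k+1}(p)\ge V_k(p)-C\sqrt{\delta_k}\,\big(\hat G_k(p)+2^{-5\rho}\big)^{1/2}-\delta_k,\qquad\hat G_k(p)=\sum_{i=0}^{\rho-1}2^{-3i}G_k(p-i).
\]
\end{proposition}

\section{Iteration over scales}\label{sec:iteration}

We now prove Proposition~\ref{prop:conc} from Proposition~\ref{prop:key}. View $(k,p)$ as a point of the region $p>k$. By Lemma~\ref{lem:large}, $V_{k_0}(p)$ is close to $\sqrt{1+\sigma^2}$ when $k_0$ is large and $p$ is much larger, and we want the same at $(K,K+r)$. Increasing $k$ costs a small multiple of $\hat G_k(p)$, and increasing $p$ gains $G_k(p)$. So we move along the line $p=P_k:=r+(K+k)/2$: each time the blocks double, the window grows by the factor $\sqrt2$. The slope is positive, so that there is a gain, and less than one, so that $P_{k_0}-k_0\to\infty$ as $K\to\infty$ and the errors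 due to short windows form a geometric series. A single value of $p$ gains only at the level it crosses, while $\hat G_k(p)$ involves all lower levels. We therefore follow a distribution of values of $p$, centered at $P_k$, with tails $2^{-|p-P_k|}$. Shifting such a distribution by $\frac12$ gains, at every level, an amount comparable to its mass there, and the tails decay more slowly than the weights $2^{-3i}$.

\begin{proof}[Proof of Proposition~\ref{prop:conc}]
Fix $k_0\ge0$, $r\ge1$ and $K>k_0$. Let $\bar v=\sup_{k\ge k_0}\sqrt{1+s_k^2}$ and $\phi_k(p)=\bar v-V_k(p)$ for $k\ge k_0$ and $k\le p\le\infty$. Then $0\le\phi_k\le\bar v$ and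
\begin{equation}\label{eq:phisum}
\phi_k(p)=\phi_k(\infty)+\sum_{p'\ge p}G_k(p').
\end{equation}
Let $\alpha=\frac1{50}$. Proposition~\ref{prop:key} and $xy\le\alpha x^2+y^2/(4\alpha)$ give a constant $C_1$, depending only on $\sup_ks_k^2$, such that for $p\ge k+1$
\begin{equation}\label{eq:phistep}
\phi_{k+1}(p)\le\phi_k(p)+\alpha\hat G_k(p)+\alpha2^{-5(p-k)}+C_1\delta_k .
\end{equation}

\emph{The weights.} Let $W(x)=2^x/(1+2^x)$, which increases from $0$ to $1$, and put
\[
\mu_k(p)=W(p-P_k)-W(p-1-P_k),\qquad\eta(x)=W(x)-W(x-\tfrac12),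
\]
\[
\Phi_k=\sum_{p\ge k+1}\mu_k(p)\phi_k(p),\qquad k_0\le k\le K .
\]
The weights $\mu_k(p)$ are positive with total mass at most $1$. From $W'(x)=\ln2/(2^x+2+2^{-x})$ we get $\frac{\ln2}42^{-|x|}\le W'(x)\le(\ln2)\,2^{-|x|}$. Hence $\eta(x)\ge\frac12\cdot\frac{\ln2}4\,2^{-|x|-1/2}\ge2^{-|x|}/17$. Since $P_{k+1}=P_k+\frac12$, the weight $\mu_{k+1}(p'+i)$ is the integral of $W'$ over an interval of length $1$ whose points are within $i+\frac32$ of $p'-P_k$; so for $i\ge0$
\begin{equation}\label{eq:mu}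
\mu_{k+1}(p'+i)\le(\ln2)\,2^{i+3/2}\,2^{-|p'-P_k|}\le2^{i+1}\,2^{-|p'-P_k|}.
\end{equation}

\emph{The gain.} Insert \eqref{eq:phisum}, exchange the order of summation, and telescope the weights:
\begin{align*}
\Phi_k&=\phi_k(\infty)\big[1-W(k-P_k)\big]+\sum_{p'\ge k+1}G_k(p')\big[W(p'-P_k)-W(k-P_k)\big],\\
\sum_{p\ge k+2}\mu_{k+1}(p)\phi_k(p)&=\phi_k(\infty)\big[1-W(k+\tfrac12-P_k)\big]\\
&\quad+\sum_{p'\ge k+2}G_k(p')\big[W(p'-\tfrac12-P_k)-W(k+\tfrac12-P_k)\big].
\end{align*}
Compare coefficients, using that $W$ increases. The coefficient of $\phi_k(\infty)\ge0$ decreases. For $p'\ge k+2$ the coefficient of $G_k(p')$ decreases by $\eta(p'-P_k)+W(k+\frac12-P_k)-W(k-P_k)\ge\eta(p'-P_k)$. For $p'=k+1$ it decreases by $W(k+1-P_k)-W(k-P_k)\ge\eta(k+1-P_k)$. Thus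
\[
\sum_{p\ge k+2}\mu_{k+1}(p)\phi_k(p)\le\Phi_k-\sum_{p'\ge k+1}\eta(p'-P_k)\,G_k(p').
\]

\emph{The loss.} In $\hat G_k(p)$ put $p'=p-i\ge k+1$. By \eqref{eq:mu}, $\sum_{i\ge0}2^{-3i}\mu_{k+1}(p'+i)\le\frac83\,2^{-|p'-P_k|}\le50\,\eta(p'-P_k)$, so
\[
\alpha\sum_{p\ge k+2}\mu_{k+1}(p)\hat G_k(p)\le\alpha\sum_{p'\ge k+1}G_k(p')\sum_{i\ge0}2^{-3i}\mu_{k+1}(p'+i)\le\sum_{p'\ge k+1}\eta(p'-P_k)\,G_k(p').
\]
By \eqref{eq:mu} with $i=0$, $\mu_{k+1}(p)\le2\cdot2^{-(P_k-p)}=2\cdot2^{-(P_k-k)}2^{p-k}$, so $\sum_{p\ge k+2}\mu_{k+1}(p)2^{-5(p-k)}\le2^{-(P_k-k)}$. Multiplying \eqref{eq:phistep} by $\mu_{k+1}(p)$ and summing over $p\ge k+2$, the gain absorbs the loss, and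
\[
\Phi_{k+1}\le\Phi_k+2^{-r-(K-k)/2}+C_1\delta_k,\qquad k_0\le k<K .
\]
Summing, $\Phi_K\le\Phi_{k_0}+3\cdot2^{-r}+C_1\sum_{k\ge k_0}\delta_k$.

\emph{The two ends.} Since $P_K=K+r$, we have $\mu_K(K+r)=W(0)-W(-1)=\frac16$, so $\phi_K(K+r)\le6\Phi_K$. At the other end, for every $p_0>k_0$, monotonicity of $\phi_{k_0}$ gives $\Phi_{k_0}\le\bar v\,W(p_0-P_{k_0})+\phi_{k_0}(p_0)$. As $K\to\infty$ with $k_0,r$ fixed, $P_{k_0}\to\infty$; letting then $p_0\to\infty$, we obtain $\limsup_K\Phi_{k_0}\le\phi_{k_0}(\infty)$. Since $\bar v\ge\sqrt{1+\sigma^2}$ by (D4),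
\[
\limsup_{K\to\infty}\big[\sqrt{1+\sigma^2}-V_K(K+r)\big]\le6\Big[\sup_{k\ge k_0}\sqrt{1+s_k^2}-V_{k_0}(\infty)+3\cdot2^{-r}+C_1\sum_{k\ge k_0}\delta_k\Big].
\]
Let $k_0\to\infty$. By (D4), Lemma~\ref{lem:large} and \eqref{eq:D}, the left side is at most $18\cdot2^{-r}$. Lemma~\ref{lem:gap} and $s_K^2\to\sigma^2$ complete the proof.
\end{proof}

\section{Proof of the key inequality}\label{sec:key}

We keep the notation of Section~\ref{sub:refine} and put
\[
\tau=La_-,\qquad A_b=\sum_{1\le b'\le b}D_{b'}^2,\qquad A_0=0,\qquad A_L=L(a-1).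
\]
The letter $C$ denotes absolute constants, which change from line to line; $\sup_ks_k^2$ enters only in \eqref{eq:Tfinal}.

The proof follows that of Lemma~\ref{lem:bounded}, with three new difficulties. First, there is no deterministic bound $BL$. Its substitute is the random scale $\tau$, which is known at time $0$ and is matched to the weight $\lambda_-$ by $\lambda_-^2\tau=L$. We split $D_b$ into a clipped part, whose energy is at most $24\tau$, and an exceptional part, which vanishes outside an event of small probability. Second, on that event $G$ controls $\mathbb E\sqrt a$ but not $\mathbb Ea$, so second moments of the exceptional part are not available against the weight $\lambda_+$; a conditional Cauchy--Schwarz inequality given $\mathcal F^c$ replaces them. Third, a bound on $\sum_bD_b^2$ does not bound the squares of the block sums pathwise; they are comparable unless a few blocks carry much of the energy, and this is charged to the gains at smaller windows.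

Two consequences of the Cauchy--Schwarz inequality and \eqref{eq:noise} are used throughout. For random variables $u_b$ and $U_I$ with $u_b\nu_b$ and $U_Ig_I$ integrable,
\begin{gather}
\Big|\mathbb E\sum_bu_b\nu_b\Big|\le\sqrt{L\delta_k}\,\Big(\mathbb E\sum_bu_b^2\Big)^{1/2},\label{eq:P1}\\
\Big|\sum_I\mathbb E[U_Ig_I]\Big|\le\sqrt{L\delta_k}\,\Big(\sum_I\mathbb E\big[\big(\mathbb E(|U_I|\mid\mathcal F^c)\big)^2\big]\Big)^{1/2}\le\sqrt{L\delta_k}\,\Big(\mathbb E\sum_IU_I^2\Big)^{1/2}.\label{eq:P2}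
\end{gather}
In \eqref{eq:P2} we used that $g_I$ is $\mathcal F^c$-measurable, and then the conditional Jensen inequality. So every term whose bracket is at most $CLG$ contributes at most $CL\sqrt{\delta_kG}$ to \eqref{eq:tangent}.

\subsection{Clipping}

Call $D_b$ large if its square exceeds four times the scale plus the energy accumulated so far:
\[
D_b^*=D_b\mathbf 1_{\{D_b^2>4(\tau+A_{b-1})\}},\qquad D_b^s=D_b-D_b^*,\qquad\kappa_b=\mathbb E_{b-1}|D_b^*|,\qquad\Gamma_b=\sum_{1\le b'\le b}\kappa_{b'} .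
\]
Removing the large values destroys the martingale property, and $\kappa_b$ bounds the resulting drift: since $\mathbb E_{b-1}D_b=0$, we have $|\mathbb E_{b-1}D_b^s|=|\mathbb E_{b-1}D_b^*|\le\kappa_b$. The term $A_{b-1}$ in the threshold makes the large values grow geometrically, which is what bounds the total drift below. We stop when either the energy or the drift exceeds the scale:
\[
\beta=\min\{b\in w:\ A_{b-1}>4\tau\ \text{ or }\ \Gamma_b>\sqrt\tau\},
\]
with $\beta=L+1$ if there is no such $b$. The variables $\tau$, $A_{b-1}$, $\Gamma_b$ are $\mathcal F_{b-1}$-measurable, so $\{b<\beta\}\in\mathcal F_{b-1}$. The \emph{clipped} and \emph{exceptional} parts are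
\[
D_b^c=D_b^s\mathbf 1_{\{b<\beta\}},\qquad D_b^a=D_b-D_b^c=D_b^s\mathbf 1_{\{b\ge\beta\}}+D_b^* .
\]
Each of $D_b^c$, $D_b^a$ equals $D_b$ or $0$. For $b<\beta$ we have $A_{b-1}\le4\tau$, so $(D_b^c)^2\le20\tau$. If $\beta\ge2$, the terms with $b\le\beta-2$ contribute at most $A_{\beta-2}\le4\tau$ and the term $b=\beta-1$ at most $20\tau$; if $\beta=1$, there are no terms. Hence
\begin{equation}\label{eq:clipped}
|D_b^c|\le\sqrt{20\tau},\qquad\sum_b(D_b^c)^2\le\min(A_L,24\tau)\le24L\min(a,a_-).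
\end{equation}
Similarly, with $\chi_I=\sum_{b\in I_1,\,b<\beta}\kappa_b$,
\begin{equation}\label{eq:chi}
\sum_{b\in I_1}|\mathbb E_{b-1}D_b^c|\le\chi_I,\qquad\sum_I\chi_I\le\Gamma_{\beta-1}\le\min(\Gamma_L,\sqrt\tau),
\end{equation}
where $\Gamma_0=0$. Let $J_1=\{A_L>4\tau\}$, $J_2=\{\Gamma_L>\sqrt\tau\}$ and $J=J_1\cup J_2$.

\begin{lemma}[the exceptional event]\label{lem:J}
\begin{itemize}
\item[(i)] $\sum_b|D_b^*|\le2\sqrt{A_L}\,\mathbf 1_{J_1}$, $\{\beta\le L\}\subset J$, and $D_b^a=0$ for all $b$ outside $J$.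
\item[(ii)] $\mathbb E\Gamma_L=\mathbb E\sum_b|D_b^*|\le64\sqrt L\,G$.
\item[(iii)] $\mathbb E\big[(\sqrt a+\sqrt{a_-})\mathbf 1_J\big]\le CG$; in particular $\mathbb P(J)\le CG$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $D_b^*\ne0$, then $A_L\ge D_b^2>4\tau$, so $J_1$ occurs. If $b<b'$ and $D_b^*,D_{b'}^*\ne0$, then $D_{b'}^2>4A_{b'-1}\ge4D_b^2$. So the moduli of the nonzero $D_b^*$ at least double, and their sum is at most twice the last one, which is at most $\sqrt{A_L}$. If $\beta\le L$, then $A_L\ge A_{\beta-1}>4\tau$ or $\Gamma_L\ge\Gamma_\beta>\sqrt\tau$. The last claim follows from the formula for $D_b^a$.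

(ii) On $J_1$ we have $a>A_L/L>4a_-$, so $\sqrt a\le4\Delta(a_-,a)$ by Lemma~\ref{lem:Delta}(ii), and \eqref{eq:three} gives $\mathbb E\sqrt a\,\mathbf 1_{J_1}\le32G$. Now use (i) and $A_L\le La$.

(iii) On $J_1$, $\sqrt a+\sqrt{a_-}\le2\sqrt a$, which contributes at most $64G$. On $J_2\setminus J_1$, $a=1+A_L/L\le5a_-$. Finally $\mathbf 1_{J_2}\le\Gamma_L/\sqrt\tau$ and $\sqrt{a_-}/\sqrt\tau=1/\sqrt L$ give $\mathbb E\sqrt{a_-}\,\mathbf 1_{J_2}\le\mathbb E\Gamma_L/\sqrt L\le64G$.
\end{proof}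

\subsection{From $\Lambda$ to the weight of the past}

Write
\[
\mathbb E\Big[\Lambda\sum_bD_b\nu_b\Big]=\mathbb E\sum_b\Lambda D_b^a\nu_b+\mathbb E\sum_b(\Lambda-\lambda_-)D_b^c\nu_b+\mathbb E\sum_b\lambda_-D_b^c\nu_b .
\]
For the first term, $\Lambda^2\sum_b(D_b^a)^2\le\mathbf 1_JA_L/a\le L\mathbf 1_J$, with expectation at most $CLG$. For the second, \eqref{eq:clipped} and Lemma~\ref{lem:Delta}(iv) give $(\Lambda-\lambda_-)^2\sum_b(D_b^c)^2\le24L\,\Delta(a,a_-)$, with expectation at most $192LG$. By \eqref{eq:P1}, both terms are at most $CL\sqrt{\delta_kG}$ in modulus.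

In the third term only the indices $b\in I_1$ count. We center the clipped part. For $b\in I_1$ let $y_b=D_b^c-\mathbb E_{b-1}D_b^c$, and
\[
M_I^c=\sum_{b\in I_1}D_b^c=N_I+K_I,\qquad N_I=\sum_{b\in I_1}y_b,\qquad K_I=\sum_{b\in I_1}\mathbb E_{b-1}D_b^c,\qquad|K_I|\le\chi_I .
\]
By \eqref{eq:clipped} and $\lambda_-\sqrt\tau=\sqrt L$, the variables $\lambda_-D_b^c$ and $\lambda_-y_b$ are bounded. Since $\mathbb E_{b-1}\nu_b=0$, we have $\mathbb E[\lambda_-D_b^c\nu_b]=\mathbb E[\lambda_-y_b\nu_b]$. The $\lambda_-y_b$ are martingale differences, so orthogonality, \eqref{eq:nu} and $\mathbb E_s(\lambda_-N_I)=0$ give $\sum_{b\in I_1}\mathbb E[\lambda_-y_b\nu_b]=\mathbb E[\lambda_-N_Ig_I]$. Hence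
\[
\mathbb E\sum_b\lambda_-D_b^c\nu_b=\sum_I\mathbb E[\lambda_-M_I^cg_I]-\sum_I\mathbb E[\lambda_-K_Ig_I].
\]
By \eqref{eq:chi}, $\lambda_-^2\sum_IK_I^2\le\lambda_-^2\big(\sum_I\chi_I\big)^2\le\lambda_-^2\sqrt\tau\,\Gamma_L\le\sqrt L\,\Gamma_L$, with expectation at most $64LG$. So \eqref{eq:P2} bounds the last sum, and altogether
\begin{equation}\label{eq:half}
\Big|\mathbb E\Big[\Lambda\sum_bD_b\nu_b\Big]-\sum_I\mathbb E[\lambda_-M_I^cg_I]\Big|\le CL\sqrt{\delta_kG}.
\end{equation}

\subsection{The weight of the future}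

Lemma~\ref{lem:midpoint} applies to the full block martingale $M_{I_1}$, not to its clipped part, so the exceptional part $M_I^a=\sum_{b\in I_1}D_b^a=M_{I_1}-M_I^c$ has to be put back, now against a weight that is not adapted to its size. For any $\mathcal F^c$-measurable $\lambda_I$ with values in $[0,1]$,
\begin{equation}\label{eq:split}
\mathbb E[\lambda_-M_I^cg_I]=\mathbb E[\lambda_IM_{I_1}g_I]-\mathbb E[\lambda_IM_I^ag_I]+\mathbb E[(\lambda_--\lambda_I)M_I^cg_I],
\end{equation}
all terms being integrable because $|M_I^c|,|M_I^a|\le\sum_{b\in I_1}|D_b|\in\mathbb L^2$. The first terms sum to at most $L\delta_k$ in modulus by Lemma~\ref{lem:midpoint}; this is where the backward half of \eqref{eq:D} enters.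

For the other terms we collect in one variable everything that $G$ controls in $\mathbb L^1$. Let $J_3=\{a_->4a_+\}$ and
\[
Z=(\sqrt a+\sqrt{a_-})\mathbf 1_J+\Gamma_L/\sqrt L+\sqrt{a_-}\,\mathbf 1_{J_3}.
\]
Then $\mathbb EZ\le CG$, by Lemma~\ref{lem:J} for the first two terms, and because $\sqrt{a_-}\,\mathbf 1_{J_3}\le4\Delta(a_-,a_+)$ by Lemma~\ref{lem:Delta}(ii). If $|U|\le\sqrt Z\,h$, the conditional Cauchy--Schwarz inequality gives $(\mathbb E(|U|\mid\mathcal F^c))^2\le\mathbb E(Z\mid\mathcal F^c)\,\mathbb E(h^2\mid\mathcal F^c)$, and the factor $Z$ disappears wherever $\mathbb E(Z\mid\mathcal F^c)\le1$. This suggests switching the weight off when the future already predicts a large $Z$: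
\[
\Omega_I=\{\mathbb E(Z\mid\mathcal F^c)\le1\}\in\mathcal F^c,\qquad\lambda_I=\lambda_+\mathbf 1_{\Omega_I},\qquad\Omega'=\bigcup_I(\Omega\setminus\Omega_I).
\]
Since $c<L$, the variable $\lambda_+$ is $\mathcal F^c$-measurable, and so is $\lambda_I$. We have just seen that
\begin{equation}\label{eq:trick}
|U|\le\sqrt Z\,h\quad\Longrightarrow\quad\mathbb E\big[\big(\mathbb E(\lambda_I|U|\mid\mathcal F^c)\big)^2\big]\le\mathbb Eh^2 .
\end{equation}
The $\sigma$-fields $\mathcal F^c$ increase as $c$ decreases, so $\mathbb E(Z\mid\mathcal F^c)$, $c=L,L-1,\dots,0$, is a nonnegative martingale, and Doob's inequality gives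
\begin{equation}\label{eq:Omega}
\mathbb P(\Omega')\le\mathbb EZ\le CG .
\end{equation}

\subsection{The exceptional block sums}

We show that $|M_I^a|\le\sqrt Z\,(2H_I+h_I)$ with $\sum_I\mathbb E(H_I^2+h_I^2)\le CLG$. By \eqref{eq:trick} and \eqref{eq:P2} this gives
\begin{equation}\label{eq:exc}
\Big|\sum_I\mathbb E[\lambda_IM_I^ag_I]\Big|\le CL\sqrt{\delta_kG}.
\end{equation}
Let $\hat y_b=\mathbf 1_{\{b\ge\beta\}}(D_b^s-\mathbb E_{b-1}D_b^s)$; these are martingale differences because $\{b\ge\beta\}\in\mathcal F_{b-1}$. From $D_b^a=D_b^s\mathbf 1_{\{b\ge\beta\}}+D_b^*$,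
\[
|M_I^a|\le\Big|\sum_{b\in I_1}\hat y_b\Big|+t_I,\qquad t_I=\sum_{b\in I_1}(\kappa_b+|D_b^*|).
\]

\emph{Drift and large values.} By Lemma~\ref{lem:J}(i), $t_I\le\Gamma_L+2\sqrt{La}\,\mathbf 1_{J_1}\le2\sqrt L\,Z$. So $t_I\le\sqrt Z\,h_I$ with $h_I^2=2\sqrt L\,t_I$, and Lemma~\ref{lem:J}(ii) gives $\sum_I\mathbb Eh_I^2\le4\sqrt L\,\mathbb E\Gamma_L\le256LG$.

\emph{The martingale part.} On $J$ the square sum of the $\hat y_b$ may be of order $La$, while only $L\sqrt a$ is affordable. We must divide by $a^{1/4}$ without losing the martingale property, so we use a predictable version of this factor: $\omega_b=\big((\tau+A_{b-1})/L\big)^{-1/4}$ is $\mathcal F_{b-1}$-measurable, at most $1$, and nonincreasing in $b$. Let $T_b=\sum_{s<b'\le b}\omega_{b'}\hat y_{b'}$ and $H_I=\max_{b\in I_1}|T_b|$. By Abel summation,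
\[
\sum_{b\in I_1}\hat y_b=\omega_c^{-1}T_c-\sum_{s<b<c}(\omega_{b+1}^{-1}-\omega_b^{-1})\,T_b ,
\]
so this sum is at most $2\omega_c^{-1}H_I$ in modulus; it vanishes if $\beta>c$. Since $\omega_c^{-2}\mathbf 1_{\{\beta\le c\}}\le(a_-+a)^{1/2}\mathbf 1_J\le Z$, it is at most $2\sqrt Z\,H_I$. By Doob's inequality and $\mathbb E_{b-1}\hat y_b^2\le\mathbf 1_{\{b\ge\beta\}}\mathbb E_{b-1}(D_b^s)^2$,
\[
\sum_I\mathbb EH_I^2\le4\,\mathbb E\sum_{b\ge\beta}\omega_b^2(D_b^s)^2 .
\]
If $D_b^s\ne0$, then $D_b^2\le4(\tau+A_{b-1})$, so $L+A_b\le5(\tau+A_{b-1})$ and $\omega_b^2\le\sqrt{5L}/\sqrt{L+A_b}$. Comparing the sum with $\int_0^{A_L}(L+x)^{-1/2}dx\le2\sqrt{L+A_L}=2\sqrt{La}$,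
\[
\sum_{b\ge\beta}\omega_b^2(D_b^s)^2\le\sqrt{5L}\,\mathbf 1_{\{\beta\le L\}}\sum_b\frac{A_b-A_{b-1}}{\sqrt{L+A_b}}\le2\sqrt5\,L\sqrt a\,\mathbf 1_J ,
\]
and Lemma~\ref{lem:J}(iii) gives $\sum_I\mathbb EH_I^2\le CLG$. This proves \eqref{eq:exc}.

\subsection{Exchanging the two weights}

The role of the hypothesis $\sum_IM_{I_1}^2\le BL$ of Lemma~\ref{lem:bounded} is played by a tail bound. Let
\[
\Pi=\frac1\tau\sum_I(M_I^c)^2,\qquad B=202,\qquad T=\mathbb E\big[\sqrt{a_-}\;\Pi\,\mathbf 1_{\{\Pi>B\}}\big].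
\]
For every random variable $\zeta$ with $0\le\zeta\le\sqrt{a_-}$ we have $\mathbb E[\zeta\Pi]\le B\,\mathbb E\zeta+T$. We claim that
\begin{equation}\label{eq:exchange}
\Big|\sum_I\mathbb E[(\lambda_--\lambda_I)M_I^cg_I]\Big|\le CL\sqrt{\delta_k(G+T)}.
\end{equation}
Off $\Omega_I$ we have $\lambda_I=0$. On $\Omega_I$ we have $\lambda_I=\lambda_+$, and on $J_3$ we have $\lambda_-<\lambda_+$. Therefore
\[
|\lambda_--\lambda_I|\,|M_I^c|\le\lambda_-\mathbf 1_{\Omega'}|M_I^c|+|\lambda_--\lambda_+|\,\mathbf 1_{\Omega\setminus J_3}|M_I^c|+\lambda_I\mathbf 1_{J_3}|M_I^c|=:U_I'+U_I''+U_I''' ,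
\]
and by \eqref{eq:P2} it suffices to bound the bracket by $CL(G+T)$ for each of the three families.

For the first, $\lambda_-^2\tau=L$ and \eqref{eq:Omega} give $\mathbb E\sum_I(U_I')^2=L\,\mathbb E[\mathbf 1_{\Omega'}\Pi]\le L(CBG+T)$.

For the second, off $J_3$ we have $a_-\le4\min(a_-,a_+)$, so $a_-(\lambda_--\lambda_+)^2\le4\zeta$ with $\zeta=\min(\Delta(a_-,a_+),1)$ by Lemma~\ref{lem:Delta}(iv). Hence $\mathbb E\sum_I(U_I'')^2\le4L\,\mathbb E[\zeta\Pi]\le4L(64BG+T)$ by \eqref{eq:three}.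

For the third, a plain second moment would produce $La_-\lambda_+^2\Pi$, which may be of order $La_-$ on $J_3$, where only $L\sqrt{a_-}$ is affordable. We use \eqref{eq:trick}: $\mathbf 1_{J_3}|M_I^c|\le\sqrt Z\,h$ with $h=a_-^{-1/4}\mathbf 1_{J_3}|M_I^c|$, so
\[
\sum_I\mathbb E\big[\big(\mathbb E(U_I'''\mid\mathcal F^c)\big)^2\big]\le\mathbb E\big[a_-^{-1/2}\mathbf 1_{J_3}\,\tau\Pi\big]=L\,\mathbb E\big[\sqrt{a_-}\,\mathbf 1_{J_3}\Pi\big]\le L(B\,\mathbb EZ+T).
\]
This proves \eqref{eq:exchange}. Combining \eqref{eq:tangent}, \eqref{eq:half}, \eqref{eq:split}, \eqref{eq:exc} and \eqref{eq:exchange},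
\begin{equation}\label{eq:almost}
V_{k+1}(p)\ge V_k(p)-C\sqrt{\delta_k(G+T)}-\delta_k .
\end{equation}
It remains to bound $T$.

\subsection{Block sums versus square sums}

\emph{Reduction to a martingale.} Let $X_I^c=\sum_{b\in I_1}(D_b^c)^2$ and $x_I=\sum_{b\in I_1}y_b^2$. By \eqref{eq:chi}, $x_I\le2X_I^c+2\chi_I^2$ and $\sum_I\chi_I^2\le\tau$; with \eqref{eq:clipped} this gives $\sum_Ix_I\le50\tau$. Also $(M_I^c)^2\le2N_I^2+2\chi_I^2$, so $\Pi\le2\Pi_N+2$ with $\Pi_N=\sum_IN_I^2/\tau$. Expanding the squares,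
\[
\sum_IN_I^2=\sum_Ix_I+\mathcal M,\qquad\mathcal M=2\sum_I\sum_{b\in I_1}N_{I,b-1}\,y_b,\qquad N_{I,b}=\sum_{s<b'\le b}y_{b'} .
\]
If $\Pi>202$, then $\Pi_N>100$, so $\Pi\le3\Pi_N$ and $\mathcal M/\tau\ge\Pi_N-50\ge\Pi_N/2>1$. Hence
\[
\Pi\,\mathbf 1_{\{\Pi>B\}}\le6\,\frac{|\mathcal M|}\tau\,\mathbf 1_{\{|\mathcal M|>\tau\}}\le6\Big(\frac{|\mathcal M|}\tau\Big)^{10}.
\]
A high power is used because it makes blocks with a small share of the energy negligible.

\emph{Burkholder's inequality.} Let $\tilde{\mathbb P}$ be the probability with density $\sqrt{a_-}/V_k(p)$ with respect to $\mathbb P$. The density is positive and $\mathcal F_0$-measurable, so for bounded variables the conditional expectations given $\mathcal F_b$, $b\ge0$, are the same under $\mathbb P$ and $\tilde{\mathbb P}$. The variables $y_b/\sqrt\tau$ are bounded by $2\sqrt{20}$, hence are martingale differences under $\tilde{\mathbb P}$, and $\mathcal M/\tau$ is the endpoint of a bounded martingale with increments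 $2N_{I,b-1}y_b/\tau$. Let $n_I=\max_{b\in I_1}N_{I,b}^2/\tau$ and $\tilde x_I=x_I/\tau$, so $\sum_I\tilde x_I\le50$. Then
\[
\tilde{\mathbb E}\Big|\frac{\mathcal M}\tau\Big|^{10}\le C\,\tilde{\mathbb E}\Big(\sum_In_I\tilde x_I\Big)^5\le C\sum_I\tilde{\mathbb E}\big[\tilde x_In_I^5\big]\le C\sum_I\big(\tilde{\mathbb E}\tilde x_I^6\big)^{1/6}\big(\tilde{\mathbb E}n_I^6\big)^{5/6}\le C\sum_I\tilde{\mathbb E}\tilde x_I^6 .
\]
The steps are Burkholder's inequality with exponent $10$; Jensen's inequality $(\sum_In_I\tilde x_I)^5\le(\sum_I\tilde x_I)^4\sum_I\tilde x_In_I^5$; H\"older's inequality; and Burkholder's inequality with exponent $12$ for the martingale $N_{I,b}/\sqrt\tau$, which gives $\tilde{\mathbb E}n_I^6\le C\tilde{\mathbb E}\tilde x_I^6$. Multiplying by $V_k(p)$ and using $x_I\le2X_I^c+2\chi_I^2$,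
\[
T\le C\,\mathbb E\Big[\sqrt{a_-}\sum_I(X_I^c/\tau)^6\Big]+C\,\mathbb E\Big[\sqrt{a_-}\sum_I(\chi_I/\sqrt\tau)^{12}\Big].
\]
Since $\chi_I\le\sqrt\tau$, we have $(\chi_I/\sqrt\tau)^{12}\le\chi_I/\sqrt\tau$, so the last expectation is at most $\mathbb E\Gamma_L/\sqrt L\le64G$.

\emph{Layers.} Let $u_I=X_I^c/(24\tau)$, so $\sum_Iu_I\le1$ by \eqref{eq:clipped}. The blocks with $u_I\le2^{-\rho}$ contribute at most $2^{-5\rho}\sum_Iu_I\le2^{-5\rho}$ to $\sum_Iu_I^6$. For $0\le i\le\rho-1$, at most $2^{i+1}$ blocks have $u_I\in(2^{-i-1},2^{-i}]$, and if there is one, the event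
\[
E_i=\Big\{\text{for some }I\subset w:\ \sum_{b\in I_1}D_b^2>12\cdot2^{-i}\tau\Big\}
\]
occurs. Therefore
\begin{equation}\label{eq:layers}
\sum_Iu_I^6\le\sum_{i=0}^{\rho-1}2^{1-5i}\,\mathbf 1_{E_i}+2^{-5\rho}.
\end{equation}

\emph{Chains of windows.} On $E_i$ one block carries a fraction of order $2^{-i}$ of the scale $\tau$. This is invisible at level $p$, but it shows at level $p-i$, where a window containing that block has a much larger energy than some window to the left of $0$. Let $0\le i\le\rho-1$, so $p-i\ge k+1$. The set $w^-\cup w$ is tiled by $2^{i+1}$ windows of level $p-i$, which form fewer than $2^{i+1}$ adjacent pairs; let $\Sigma_i$ be the sum of $\Delta(1+q_k(w'),1+q_k(w''))$ over these pairs $(w',w'')$. By \eqref{eq:DeltaG}, $\mathbb E\Sigma_i\le2^{i+4}G_k(p-i)$.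

Suppose that $E_i$ occurs, with a block $I$. The level $p-i$ window in $w$ that contains $I$ has energy larger than $2^iL^{-1}\cdot12\cdot2^{-i}\tau=12a_-$. The energies of the $2^i$ windows in $w^-$ average to $q_k(w^-)$, so one of them satisfies $1+q_k\le a_-$. List the values $1+q_k$ of the consecutive windows from this one to the one containing $I$, and truncate them to $[a_-,12a_-]$, obtaining $z_0=a_-,z_1,\dots,z_j=12a_-$ with $j\le2^{i+1}$. By Lemma~\ref{lem:Delta}(v) and the Cauchy--Schwarz inequality,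
\[
\Sigma_i\ge\sum_{l=1}^j\frac{(\sqrt{z_l}-\sqrt{z_{l-1}})^2}{\sqrt{12a_-}}\ge\frac{(\sqrt{12}-1)^2\,a_-}{2^{i+1}\sqrt{12a_-}}\ge2^{-i-1}\sqrt{a_-}.
\]
Hence $\mathbb E\sqrt{a_-}\,\mathbf 1_{E_i}\le2^{i+1}\mathbb E\Sigma_i\le32\cdot4^iG_k(p-i)$. Inserting this in \eqref{eq:layers}, and using $2^{-5i}4^i=2^{-3i}$, $\mathbb E\sqrt{a_-}\le\sqrt{1+s_k^2}$ and $G\le\hat G_k(p)$,
\begin{equation}\label{eq:Tfinal}
T\le CG+C\sum_{i=0}^{\rho-1}2^{-3i}G_k(p-i)+C\sqrt{1+s_k^2}\;2^{-5\rho}\le C\hat G_k(p)+C\sqrt{1+s_k^2}\;2^{-5\rho}.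
\end{equation}
With \eqref{eq:almost} this proves Proposition~\ref{prop:key}, and the proof of Theorems~\ref{thm:main} and~\ref{thm:D} is complete.\hfill$\square$

The sixth power in \eqref{eq:layers} is chosen so that, after the loss $4^i$ along the chain, the weights $2^{-3i}$ still decay faster than the factor $2^i$ in \eqref{eq:mu} grows.

\section{Gaussian examples}\label{sec:examples}

We prove Proposition~\ref{prop:sharp}. In the examples $S_n$ is a centered Gaussian variable. If $v_n=\mathbb ES_n^2/n\to\infty$, then $\mathbb P(|S_n|\le A\sqrt n)\le2A/\sqrt{2\pi v_n}\to0$ for every $A$, so $S_n/\sqrt n$ is not tight.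

\begin{proof}[Proof of part (a)]
Let $(\varepsilon_i)_{i\in\mathbb Z}$ be i.i.d.\ $N(0,1)$ and let $\xi_n=(\varepsilon_{n-j})_{j\ge0}$, a stationary Markov chain on $\mathbb R^{\{0,1,\dots\}}$ that inserts a fresh coordinate at each step. Let
\[
X_n=f(\xi_n)=\sum_{j\ge0}a_j\varepsilon_{n-j},\qquad a_j=\frac1{(j+1)(\log(j+2))^{3/4}},
\]
where the series converges a.s.\ and in $\mathbb L^2$. The exponent is chosen so that $\sum_jja_j^2<\infty$ (as $\frac32>1$) and $\sum_ja_j=\infty$ (as $\frac34<1$).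

The chain is ergodic. If $\varphi\in\mathbb L^2(\pi)$ and $Q\varphi=\varphi$, then $\varphi(\xi_n)$ is a martingale, and $\mathbb E(\varphi(\xi_{n+1})-\varphi(\xi_n))^2=\mathbb E\varphi(\xi_{n+1})^2-\mathbb E\varphi(\xi_n)^2=0$ by stationarity. So $\varphi(\xi_0)=\varphi(\xi_{-n})$ a.s.\ for all $n$; thus $\varphi(\xi_0)$ is a.s.\ equal to $\limsup_n\varphi(\xi_{-n})$, which is measurable with respect to the tail of $(\varepsilon_{-i})_{i\ge0}$, and it is constant by Kolmogorov's zero-one law.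

We have $Q^kf(\xi_0)=\sum_{j\ge k}a_j\varepsilon_{k-j}$, so $\sum_{k\ge1}\|Q^kf\|_\pi^2=\sum_{k\ge1}\sum_{j\ge k}a_j^2=\sum_jja_j^2<\infty$. For $1\le i\le n/2$ the coefficient of $\varepsilon_i$ in $S_n$ is $\sum_{j=0}^{n-i}a_j\ge\sum_{j\le n/2}a_j$. Hence $\mathbb ES_n^2\ge\lfloor n/2\rfloor\big(\sum_{j\le n/2}a_j\big)^2$ and $v_n\to\infty$. This treats the first half of \eqref{eq:TS}.

For the second half take the reversed process $\xi_n'=\xi_{-n}$. It is a stationary Markov chain with a deterministic kernel, which deletes the first coordinate. Its operator is $Q^*$, whose adjoint is $Q$, so it satisfies the second half of \eqref{eq:TS}. By stationarity $\sum_{i=1}^nf(\xi_i')$ has the law of $S_n$. It is ergodic: if $Q^*\varphi=\varphi$, then $\langle Q\varphi,\varphi\rangle=\|\varphi\|_\pi^2$, so $\|Q\varphi-\varphi\|_\pi^2=\|Q\varphi\|_\pi^2-\|\varphi\|_\pi^2\le0$, and $\varphi$ is constant.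
\end{proof}

Parts (b) and (c) use products of autoregressive chains. For $|\lambda|<1$ the stationary Gaussian AR(1) chain with parameter $\lambda$ is given by $Z_{n+1}=\lambda Z_n+\sqrt{1-\lambda^2}\,\varepsilon_{n+1}$, with $Z_n\sim N(0,1)$ and $\varepsilon_{n+1}\sim N(0,1)$ independent of the past. Then $\mathbb E(Z_k\mid Z_0)=\lambda^kZ_0$, $\mathbb EZ_0Z_k=\lambda^k$, and $n^{-1}\mathbb E(Z_1+\dots+Z_n)^2\to1+2\sum_{j\ge1}\lambda^j=(1+\lambda)/(1-\lambda)$.

\begin{lemma}\label{lem:AR}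
Let $|\lambda_i|<1$ for $i\ge1$, and let $\xi_n=(Z_n^{(i)})_{i\ge1}$ with independent stationary Gaussian AR(1) coordinates of parameters $\lambda_i$. The chain is reversible and ergodic. If $\sum_ic_i^2<\infty$ and $f(z)=\sum_ic_iz_i$, then $f\in\mathbb L_0^2(\pi)$ and $\|P(Q)f\|_\pi^2=\sum_ic_i^2P(\lambda_i)^2$ for every real polynomial $P$.
\end{lemma}

\begin{proof}
Each Gaussian pair $(Z_0^{(i)},Z_1^{(i)})$ is exchangeable, so $(\xi_0,\xi_1)$ is exchangeable and $Q=Q^*$. If $\varphi$ is a bounded continuous function of finitely many coordinates, then $Q^n\varphi(z)=\mathbb E\varphi\big((\lambda_i^nz_i+(1-\lambda_i^{2n})^{1/2}N_i)_i\big)$ with i.i.d.\ standard normal $N_i$, which tends to $\int\varphi\,d\pi$ for every $z$, hence in $\mathbb L^2(\pi)$. Such $\varphi$ are dense in $\mathbb L^2(\pi)$ and $Q^n$ is a contraction, so $Q^n\varphi\to\int\varphi\,d\pi$ for all $\varphi\in\mathbb L^2(\pi)$. If $Q\varphi=\varphi$, this forces $\varphi$ to be constant. Finally, the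 coordinate functions $z_i$ are orthonormal in $\mathbb L^2_0(\pi)$ and $Qz_i=\lambda_iz_i$.
\end{proof}

\begin{proof}[Proof of part (b)]
We first note that $(1-\lambda)\sum_{k\ge1}a_k\lambda^{2k}\to0$ as $\lambda\uparrow1$: for every $k_1$ this quantity is at most $(1-\lambda)\sum_{k\le k_1}a_k+\sup_{k>k_1}a_k$, because $(1-\lambda)\sum_{k\ge0}\lambda^{2k}=1/(1+\lambda)\le1$. Choose $\lambda_i\in(0,1)$ increasing to $1$ with $\sum_i(1-\lambda_i)<\infty$ and $(1-\lambda_i)\sum_ka_k\lambda_i^{2k}\le2^{-i}$, and take $c_i=\sqrt{1-\lambda_i}$ in Lemma~\ref{lem:AR}. Then $Q=Q^*$ and $\sum_ka_k\|Q^kf\|_\pi^2=\sum_i(1-\lambda_i)\sum_ka_k\lambda_i^{2k}\le1$. The coordinates contribute independently to the variance of $S_n$, so for every $M$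
\[
\liminf_nv_n\ge\sum_{i\le M}(1-\lambda_i)\frac{1+\lambda_i}{1-\lambda_i}\ge M .
\]
Thus $v_n\to\infty$.
\end{proof}

\begin{proof}[Proof of part (c)]
By Lemma~\ref{lem:TSD} we only need a case where \eqref{eq:D} holds and \eqref{eq:TS} fails. The flip chain of Example~\ref{ex:two} is one, since its partial sums of $(-1)^j$ are bounded by $1$ and so $\delta_k\le2^{-k}$. Periodicity is not the reason, as the following example with $\|Q^kf\|_\pi\to0$ shows. In Lemma~\ref{lem:AR} take $\lambda_i=-(1-2^{-i})$ and $c_i=2^{-i/2}$. Since $1-\lambda_i^2=2^{-i}(2-2^{-i})$,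
\[
\sum_{k\ge1}\|Q^kf\|_\pi^2=\sum_i2^{-i}\frac{\lambda_i^2}{1-\lambda_i^2}=\sum_i\frac{\lambda_i^2}{2-2^{-i}}=\infty ,
\]
because the terms tend to $\frac12$. The sums $\sum_{j=1}^n\lambda_i^j$ and $\sum_{j=0}^{n-1}\lambda_i^j$ are alternating with decreasing moduli, hence bounded by $1$ in modulus. So $\delta_k\le2^{-k}\|f\|_\pi^2$, and \eqref{eq:D} holds.
\end{proof}

\begin{thebibliography}{9}

\bibitem{McLeish}
D.~L. McLeish, Ann. Probab. \textbf{2} (1974).

\bibitem{Peligrad}
M.~Peligrad, \emph{On the CLT of additive functionals of Markov chains}, arXiv:2003.00085 (2020).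

\end{thebibliography}
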